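\title{The expected number of cycles in a random cycle-factor of a regular digraph}

\begin{abstract}
A cycle-factor of a directed graph is a permutation of its vertices that sends every vertex to an out-neighbor. We prove that in every $d$-regular directed graph on $n$ vertices a uniformly random cycle-factor has at most $\frac nd\bigl(H_d+O(\log d/\log\log d)\bigr)$ cycles in expectation, where $H_d$ is the $d$-th harmonic number. When $d$ divides $n$ this matches the disjoint union of complete looped digraphs up to a factor $1+O(1/\log\log d)$, which confirms a conjecture on the asymptotics of the maximum. For cycles of length at least $d^{\varepsilon}$ the additive error improves to $O_\varepsilon(\frac nd\log\log d)$. The proof reveals the edges of the cycle-factor in random order, bounds the bias of the revealed edges by Gurvits' inequality for the permanent, and shows that the edge that would close a cycle is usually too unpredictable to profit from this bias.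
\end{abstract}

\section{Introduction}

Directed graphs in this paper are finite. They may have loops and directed cycles of length two, but no parallel edges. A loop contributes one to the in-degree and one to the out-degree of its vertex, and a graph is \emph{$d$-regular} if all in-degrees and all out-degrees equal $d$. A \emph{cycle-factor} of $G$ is a permutation $\sigma$ of $V(G)$ such that $v\to\sigma(v)$ is an edge for every vertex $v$; it partitions the vertices into directed cycles of $G$. We write $\mathcal C(G)$ for the set of cycle-factors and $c(\sigma)$ for the number of cycles of $\sigma$, fixed points included. A $d$-regular graph has at least one cycle-factor (see \eqref{eq:global} below), so we may choose $\sigma\in\mathcal C(G)$ uniformly at random and ask how many cycles it can have on average: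
\[
M_d(n)=\max_G\ \mathbb E_{\sigma\in\mathcal C(G)}\,c(\sigma),
\]
the maximum being over all $d$-regular graphs $G$ on $n$ vertices. Such graphs exist exactly when $n\ge d$; an example is the circulant graph on $\mathbb Z/n\mathbb Z$ with edges $v\to v+s$, $0\le s<d$.

For $n=d$ the only graph is the complete looped digraph $K_d^\circ$, and $\sigma$ is a uniform permutation of $d$ points. There are $d!/(\ell\,(d-\ell)!)$ possible cycles of length $\ell$, each contained in $(d-\ell)!$ permutations, so the expected number of cycles of length $\ell$ is $1/\ell$ and $M_d(d)=H_d$, where $H_m=\sum_{j=1}^m 1/j$. A uniform cycle-factor of a disjoint union consists of independent uniform cycle-factors of the parts, so $k$ copies of $K_d^\circ$ give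
\begin{equation}\label{eq:lower}
M_d(kd)\ge kH_d .
\end{equation}
Many cycles means short cycles, and cycles are short when they are confined to small components; no component has fewer than $d$ vertices. One would therefore guess that \eqref{eq:lower} is an equality, as it is for $k=1$ and for $d=1$. The guess is not exact. It is known that for every $d\ge3$ there is a $d$-regular graph $X_d$ on $2d$ vertices with
\[
\mathbb E_{\sigma\in\mathcal C(X_d)}\,c(\sigma)-2H_d=\frac{6+o(1)}{d^2}\qquad(d\to\infty),
\]
and disjoint copies of $X_d$, with one copy of $K_d^\circ$ when $k$ is odd, give $M_d(kd)\ge kH_d+\Omega(k/d^2)$ for $k\ge2$. This excess is tiny, and the conjecture posed in \cite{Gajjala} is that the guess is asymptotically correct, uniformly in $k$: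
\begin{equation}\label{eq:conj}
\sup_{k\ge2}\left|\frac{M_d(kd)}{kH_d}-1\right|\longrightarrow0\qquad(d\to\infty).
\end{equation}
We prove this with an explicit rate. Logarithms are natural, and throughout
\[
\Lambda=1+\log(1+d).
\]

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for all $d\ge3$ and $n\ge d$,
\[
M_d(n)\le\frac nd\left(H_d+C\,\frac{\Lambda}{\log\Lambda}\right).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Uniformly over all $k\ge1$, we have $1\le\frac{M_d(kd)}{kH_d}\le1+O(1/\log\log d)$. In particular \eqref{eq:conj} holds.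
\end{corollary}

\begin{corollary}\label{cor:general}
$M_d(n)=(1+o(1))\frac nd\log d$ whenever $d\to\infty$ and $n/d\to\infty$; here $n$ need not be a multiple of $d$.
\end{corollary}

For cycles that are not very short the error term can be reduced considerably.

\begin{theorem}\label{thm:long}
For every $\varepsilon\in(0,\frac13]$ there is a constant $C_\varepsilon$ such that for all $d\ge3$, every $d$-regular graph $G$ on $n$ vertices and every integer $\ell\ge d^{\varepsilon}$,
\[
\mathbb E\,\#\{\text{cycles of $\sigma$ of length at least $\ell$}\}\le\frac nd\Bigl(\max\bigl(0,\log(d/\ell)\bigr)+C_\varepsilon\log\Lambda\Bigr).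
\]
\end{theorem}

For $d^\varepsilon\le\ell\le d$ and $n=kd$ the leading term is sharp, since $k$ copies of $K_d^\circ$ give $k(H_d-H_{\ell-1})\ge k\log(d/\ell)$. We do not determine the true order of $M_d(kd)-kH_d$; for $k\ge2$ it lies between $\Omega(k/d^2)$ and $O(k\log d/\log\log d)$. The graphs $X_d$ play no role in the proofs.

We reveal the edges $v\to\sigma(v)$ in a random order (Section~\ref{sec:process}). At each step at most one available edge closes a cycle, and if every step chose uniformly among the available edges, the expected number of closings would be at most $\frac ndH_d$. The steps are biased, but a lower bound for the permanent limits the bias, measured in entropy (Section~\ref{sec:entropy}). This alone loses a constant factor (Section~\ref{sec:crude}). The constant is recovered from an independence property: the step has to favor the closing edge without knowing which edge that is (Section~\ref{sec:target}). Sections \ref{sec:main} and \ref{sec:long} choose the parameters.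

From now on $G$ is a fixed $d$-regular graph on a set $V$ of $n$ vertices, $d\ge3$, $N^+(u)$ is the set of out-neighbors of $u$, $\sigma$ is uniform on $\mathcal C(G)$, and
\[
a=\frac nd\ge1,\qquad \Lambda(m)=1+\log(1+m/a)\quad(0\le m\le n).
\]
Thus $\Lambda(m)\le\Lambda(n)=\Lambda$. The assumption $d\ge3$ serves only to give $\Lambda>2.3$ and $\log\Lambda>0.8$.

\section{Revealing the edges in random order}\label{sec:process}

\subsection*{The product structure}
Let $S,T\subseteq V$ with $\mathbb P(\sigma(S)=T)>0$, and let $B(S,T)$ be the $0/1$ matrix, with rows $S$ and columns $T$, of the edges from $S$ to $T$. The permanent of an $m\times m$ matrix is $\operatorname{per}B=\sum_\tau\prod_iB_{i\tau(i)}$, summed over all bijections $\tau$ from rows to columns; so $\operatorname{per}B(S,T)$ counts the bijections $S\to T$ that send each vertex to an out-neighbor, which we call \emph{admissible}. A permutation with $\sigma(S)=T$ is a cycle-factor if and only if its restrictions $S\to T$ and $V\setminus S\to V\setminus T$ are both admissible. Since $\sigma$ is uniform,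 this gives:
\begin{quote}
\textbf{(I)} Given $\sigma(S)=T$, the restrictions $\sigma|_S$ and $\sigma|_{V\setminus S}$ are independent, and each is uniform among the admissible bijections.
\end{quote}
For $u\in S$, $v\in T$ put $p_{S,T}(u,v)=\mathbb P(\sigma(u)=v\mid\sigma(S)=T)$. This matrix is doubly stochastic (nonnegative, with all row and column sums $1$), because $\sigma$ maps $S$ bijectively onto $T$, and it vanishes unless $u\to v$ is an edge.

\subsection*{The process}
Let $x_1,\dots,x_n$ be a uniformly random ordering of $V$, independent of $\sigma$, and put $S_j=\{x_1,\dots,x_j\}$, $T_j=\sigma(S_j)$. We reveal $\sigma(x_n),\sigma(x_{n-1}),\dots,\sigma(x_1)$ in this order, and \emph{step $j$} reveals $\sigma(x_j)$. The steps are numbered downward, so that before step $j$ exactly $j$ edges are unknown. The history $\mathcal H_j$ consists of the whole ordering and of $\sigma(x_{j+1}),\dots,\sigma(x_n)$. It determines $T_j=V\setminus\sigma(V\setminus S_j)$, and by (I) the law of $\sigma(x_j)$ given $\mathcal H_j$ is $p_j=p_{S_j,T_j}(x_j,\cdot)$. This law lives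 on the set of \emph{options} $A_j=N^+(x_j)\cap T_j$, the out-neighbors of $x_j$ not yet used as images. Put $N_j=|A_j|\ge1$. We shall use twice that, given $S_j$ and $\sigma$, the vertex $x_j$ is uniform in $S_j$.

\subsection*{Closing steps}
Let $U\subseteq V$, and delete from the cycles of $\sigma$ the edges that leave vertices of $U$. What remains is the set of cycles that avoid $U$ together with $|U|$ directed paths, possibly single vertices; each path starts at a vertex of $\sigma(U)$, ends at a vertex of $U$, and has no other vertex in $U$. For $u\in U$ let $\pi_U(u)$ be the start of the path that ends at $u$. Explicitly,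
\begin{equation}\label{eq:pi}
\pi_U(u)=\sigma^{-r}(u),\qquad r\ge0\text{ minimal with }\sigma^{-r-1}(u)\in U .
\end{equation}
The map $\pi_U\colon U\to\sigma(U)$ is a bijection, and it is determined by $\sigma|_{V\setminus U}$, since these are the edges that remain.

Before step $j$ the revealed edges form this picture with $U=S_j$. Step $j$ adds an edge from $x_j$, the end of a path, to the start of a path. It joins two paths, unless $\sigma(x_j)=\pi_{S_j}(x_j)$, in which case it closes a cycle. We call $\pi_{S_j}(x_j)$ the \emph{target} of step $j$. Every cycle of $\sigma$ is closed exactly once, at the step of its vertex of smallest index. Hence, with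
\[
q_j=\mathbb P\bigl(\sigma(x_j)=\pi_{S_j}(x_j)\bigr),\qquad Q_m=\sum_{j\le m}q_j,
\]
we have $\mathbb E\,c(\sigma)=Q_n$. For $G=K_d^\circ$ the law $p_j$ is uniform on the $j$ elements of $T_j$, one of which is the target, so $q_j=1/j$ and $Q_n=H_d$.

\subsection*{The number of options}
In general the analogue of $1/j$ is $1/N_j$. The random ordering makes the law of $N_j$ independent of the graph. Put $W_m=\sum_{j\le m}\mathbb E[1/N_j]$.

\begin{lemma}\label{lem:options}
For $1\le j,m\le n$:
\begin{enumerate}
\item[(a)] $\mathbb E N_j\le1+(j-1)/a$;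
\item[(b)] $\mathbb E[1/N_j]\le\min(1,a/j)$, and $W_m\le\sum_{j\le m}\min(1,a/j)\le a\Lambda(m)$;
\item[(c)] $\mathbb E[N_j^{-2}]\le2(a/j)^2$;
\item[(d)] $W_n=aH_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $N_j=|\sigma^{-1}(N^+(x_j))\cap S_j|$, and $\sigma^{-1}(N^+(x_j))$ is a set of $d$ vertices that contains $x_j$. Given $\sigma$ and $x_j$, the set $S_j\setminus\{x_j\}$ is a uniform $(j-1)$-subset of $V\setminus\{x_j\}$. So $N_j-1$ is hypergeometric:
\[
\mathbb P(N_j=i+1)=\binom{d-1}{i}\binom{n-d}{j-1-i}\Big/\binom{n-1}{j-1}.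
\]

(a) The mean of $N_j$ is $1+(j-1)\frac{d-1}{n-1}$, and $\frac{d-1}{n-1}\le\frac dn$ because $d\le n$.

(b) We use $\binom{d-1}i\frac1{i+1}=\frac1d\binom d{i+1}$ and Vandermonde's identity $\sum_s\binom As\binom B{t-s}=\binom{A+B}t$:
\[
\mathbb E\frac1{N_j}=\frac{\sum_{i\ge0}\binom d{i+1}\binom{n-d}{j-(i+1)}}{d\binom{n-1}{j-1}}\le\frac{\binom nj}{d\binom{n-1}{j-1}}=\frac aj .
\]
Also $N_j\ge1$. The sum $\sum_{j\le m}\min(1,a/j)$ is at most $\int_0^m\min(1,a/x)\,dx$, which equals $m\le a$ if $m\le a$ and $a+a\log(m/a)$ otherwise.

(c) Now $\binom{d-1}i\frac1{(i+1)(i+2)}=\frac1{d(d+1)}\binom{d+1}{i+2}$, and Vandermonde's identity gives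
\[
\mathbb E\frac1{N_j(N_j+1)}\le\frac{\binom{n+1}{j+1}}{d(d+1)\binom{n-1}{j-1}}=\frac{n(n+1)}{d(d+1)\,j(j+1)}\le\frac{a^2}{j^2},
\]
as $\frac{n+1}{d+1}\le\frac nd$. Finally $N^{-2}\le\frac2{N(N+1)}$ for $N\ge1$.

(d) Fix $\sigma$ and $u\in V$. The number of options at the step of $u$ is the rank of $u$, in the random ordering, among the $d$ vertices of $\sigma^{-1}(N^+(u))$. It is uniform on $\{1,\dots,d\}$, so its reciprocal has mean $H_d/d$. Sum over $u$.
\end{proof}

If every $p_j$ were uniform on $A_j$, then $q_j\le\mathbb E[1/N_j]$, and (d) would give $\mathbb E\,c(\sigma)\le aH_d$ with no error at all. This explains the main term of Theorem~\ref{thm:main}. But an option may be favored, or impossible, because of what the remaining vertices need.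

\begin{example}\label{ex:small}
The process makes sense for $d=2$. Let $V=\mathbb Z/3\mathbb Z$ with edges $v\to v$ and $v\to v+1$. If $\sigma(v)=v+1$ then $v+1$ is not fixed, so the only cycle-factors are the identity and the rotation, and $\mathbb E\,c(\sigma)=2$, while $aH_2=\frac94$. By symmetry let $x_3=2$. Step $3$ is uniform on two options and determines $\sigma$. If it reveals $2\to2$, then $T_2=\{0,1\}$; for $x_2=0$ there are two options, $0$ and $1$, and the target $0$ is chosen with probability $1$ instead of $\frac12$. If it reveals $2\to0$, then $T_2=\{1,2\}$; for $x_2=1$ there are two options, and the target $1$ is chosen with probability $0$. In the two remaining cases $N_2=1$. Altogether $(q_3,q_2,q_1)=(\frac12,\frac12,1)$ and the means of $1/N_j$ are $(\frac12,\frac34,1)$.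
\end{example}

So the conditional probability of hitting the target can exceed $1/N_j$, and we need to quantify how far $p_j$ is from uniform.

\section{The entropy loss}\label{sec:entropy}

The entropy of a probability vector $p$ is $\operatorname{Ent}(p)=-\sum_wp(w)\log p(w)$, with $0\log0=0$. If $p$ lives on a set of $N$ elements, then $\log N-\operatorname{Ent}(p)\ge0$ is its relative entropy with respect to the uniform law. Put
\[
\mathcal D_j=\log N_j-\operatorname{Ent}(p_j),\qquad D_j=\mathbb E\,\mathcal D_j,\qquad L_m=\sum_{j\le m}D_j .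
\]
In Example~\ref{ex:small}, $D_3=D_1=0$ and $D_2=\frac12\log2$. The entropies of the steps add up to the logarithm of the number of cycle-factors, so a lower bound for permanents is an upper bound for the loss $L_m$. The only outside result that we use is the following inequality of Gurvits \cite{Gurvits}: for every nonnegative $m\times m$ matrix $B$,
\[
\operatorname{per}B\ge\frac{m!}{m^m}\ \inf_{x>0}\ \frac{\prod_i(Bx)_i}{\prod_jx_j},
\]
the infimum being over vectors with positive coordinates.

\begin{lemma}\label{lem:gurvits}
Let $B$ be an $m\times m$ matrix with entries $0$ and $1$, and let $P$ be a doubly stochastic matrix with $P_{ij}=0$ whenever $B_{ij}=0$. Then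
\[
\log\operatorname{per}B\ge\log\frac{m!}{m^m}+\sum_i\operatorname{Ent}(P_{i,\cdot}).
\]
\end{lemma}

\begin{proof}
The weighted inequality of arithmetic and geometric means, with weights $P_{ij}$, gives
\[
(Bx)_i\ge\sum_{j:P_{ij}>0}P_{ij}\,\frac{x_j}{P_{ij}}\ge\prod_{j:P_{ij}>0}\Bigl(\frac{x_j}{P_{ij}}\Bigr)^{P_{ij}}=e^{\operatorname{Ent}(P_{i,\cdot})}\prod_jx_j^{P_{ij}} .
\]
Multiply over $i$. The exponent of $x_j$ becomes $\sum_iP_{ij}=1$, so the infimum is at least $\exp\sum_i\operatorname{Ent}(P_{i,\cdot})$.
\end{proof}

Since $G$ is $d$-regular, $P=\frac1dB(V,V)$ is doubly stochastic with rows of entropy $\log d$, and therefore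
\begin{equation}\label{eq:global}
|\mathcal C(G)|=\operatorname{per}B(V,V)\ge n!\,a^{-n}>0 .
\end{equation}
This suffices to bound the total loss $L_n$, which is all that Theorem~\ref{thm:main} needs. Theorem~\ref{thm:long} needs to know that the loss cannot concentrate on the last steps, and hence a lower bound for $\operatorname{per}B(S_m,T_m)$. This random submatrix is not regular, but it comes with a doubly stochastic matrix of its own, namely $p_{S_m,T_m}$, and Lemma~\ref{lem:gurvits} applied to it lets \eqref{eq:global} propagate downward.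

\begin{lemma}\label{lem:loss}
$L_m\le a\Lambda(m)$ for $1\le m\le n$.
\end{lemma}

\begin{proof}
Let $F_m=\mathbb E\log\operatorname{per}B(S_m,T_m)$, $F_0=0$, and $e_m=\mathbb E\operatorname{Ent}(p_m)$. By (I), for an edge $u\to v$ with $u\in S$, $v\in T$,
\[
p_{S,T}(u,v)=\frac{\operatorname{per}B(S\setminus\{u\},T\setminus\{v\})}{\operatorname{per}B(S,T)} ,
\]
the empty permanent being $1$. Hence $\log\operatorname{per}B(S_m,T_m)-\log\operatorname{per}B(S_{m-1},T_{m-1})=-\log p_m(\sigma(x_m))$, whose conditional mean given $\mathcal H_m$ is $\operatorname{Ent}(p_m)$. So $F_m-F_{m-1}=e_m$. Since $x_m$ is uniform in $S_m$ given $(S_m,T_m)$, we also have $me_m=\mathbb E\sum_{u\in S_m}\operatorname{Ent}(p_{S_m,T_m}(u,\cdot))$, and Lemma~\ref{lem:gurvits} gives $F_m\ge\log m!-m\log m+me_m$.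

Compare with the complete case by setting $\Delta_m=F_m-\log m!$. Then $\Delta_m-\Delta_{m-1}=e_m-\log m$, and the last inequality reads $\Delta_m\ge m(\Delta_m-\Delta_{m-1})$, that is,
\[
\frac{\Delta_{m-1}}{m-1}\ge\frac{\Delta_m}m\qquad(2\le m\le n).
\]
By \eqref{eq:global}, $\Delta_n/n\ge-\log a$. Therefore $F_m\ge\log m!-m\log a$ for all $m$.

Now $D_j=\mathbb E\log N_j-e_j$ and $\sum_{j\le m}e_j=F_m$. Jensen's inequality and Lemma~\ref{lem:options}(a) give $\mathbb E\log N_j\le\log\frac{a+j-1}a$, so
\[
L_m\le\sum_{j\le m}\log\frac{a+j-1}a-\log m!+m\log a=\sum_{j\le m}\log\frac{a+j-1}j\le\int_0^m\log\Bigl(1+\frac ax\Bigr)dx .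
\]
The function $x\log(1+a/x)+a\log(a+x)$ is a primitive of the integrand, so the integral equals $m\log(1+a/m)+a\log(1+m/a)\le a+a\log(1+m/a)$.
\end{proof}

\begin{remark}
The condition on out-degrees enters through Lemma~\ref{lem:options}; the condition on in-degrees is used only in \eqref{eq:global}. It cannot be dropped. Add to $K_d^\circ$ a set of $n-d$ vertices, each with a loop and $d-1$ edges into $K_d^\circ$. All out-degrees are $d$, every cycle-factor maps $K_d^\circ$ onto itself and so fixes the new vertices, and $\mathbb E\,c(\sigma)=H_d+n-d$. Parallel edges must be excluded as well: $d$ loops at every vertex give $n$ cycles.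
\end{remark}

\section{Hitting a small set of options}\label{sec:crude}

To turn the entropy bound into a bound on probabilities, let $\varphi(y)=y\log y-y+1$ for $y\ge0$. This function is convex and nonnegative, with $\varphi(1)=0$. Let $p$ be a law on a set $A$ of $N$ elements, $\mathcal D=\log N-\operatorname{Ent}(p)$, and $y_w=Np(w)$. As $\sum_w(1-y_w)=0$,
\begin{equation}\label{eq:phi}
\mathcal D=\sum_wp(w)\log(Np(w))=\frac1N\sum_{w\in A}\varphi(y_w).
\end{equation}
Thus $\mathcal D$ is a sum of nonnegative costs, one for each option. For $\lambda>0$ the function $\lambda y-\varphi(y)$ has derivative $\lambda-\log y$, so its maximum is $e^\lambda-1$, attained at $y=e^\lambda$. Hence for $y\ge0$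
\begin{equation}\label{eq:dual}
y\le\frac{\varphi(y)+e^\lambda-1}\lambda,\qquad y-1\le\frac{\varphi(y)+e^\lambda-1-\lambda}\lambda .
\end{equation}
Summing the first inequality over a subset $Z\subseteq A$ and dividing by $N$, we get
\begin{equation}\label{eq:set}
p(Z)\le\frac{\mathcal D}\lambda+\frac{e^\lambda-1}\lambda\,\frac{|Z|}N .
\end{equation}

\begin{lemma}\label{lem:hit}
Let $z\ge1$ and $1\le m\le n$. For each $j\le m$ let $Z_j\subseteq A_j$ be determined by $\mathcal H_j$, with $|Z_j|\le z$. Then $\mathbb E\,\#\{j\le m:\sigma(x_j)\in Z_j\}\le3z\,a\Lambda(m)$.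
\end{lemma}

\begin{proof}
By \eqref{eq:set} with $\lambda=1$, $\mathbb P(\sigma(x_j)\in Z_j\mid\mathcal H_j)\le\mathcal D_j+2z/N_j$. The sum of the expectations is at most $L_m+2zW_m\le(1+2z)\,a\Lambda(m)$ by Lemmas \ref{lem:loss} and \ref{lem:options}(b).
\end{proof}

The target is determined by $\mathcal H_j$, so we may take $Z_j=\{\pi_{S_j}(x_j)\}\cap A_j$. Lemma~\ref{lem:hit} and \eqref{eq:set} give
\begin{align}
Q_m&\le3a\Lambda(m)&&(1\le m\le n),\label{eq:crude}\\
q_j&\le\frac{D_j}\lambda+\frac{e^\lambda}\lambda\,\mathbb E\frac1{N_j}&&(\lambda>0).\label{eq:outer}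
\end{align}
For $m=n$, \eqref{eq:crude} has the right order but not the right constant, and the entropy bound alone cannot repair this. Indeed, giving the target the mass $\frac3{2N}$ and one other option the mass $\frac1{2N}$ costs $\frac1N(\varphi(\frac32)+\varphi(\frac12))=\frac1N(\frac32\log\frac32-\frac12\log2)<\frac{0.3}N$. Doing so at every step costs less than $0.3\,aH_d$, well within the budget $a\Lambda$ of Lemma~\ref{lem:loss}, and would raise the number of cycles by half. A further constraint is needed.

\section{The target is hard to predict}\label{sec:target}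

\subsection*{Independence}
The law $p_j$ depends on the history only through $(S_j,T_j,x_j)$, whereas the target depends on how the revealed edges are arranged. So we condition on less. For $u\in S$, $v\in T$ let
\[
\rho_{S,T}(u,v)=\mathbb P\bigl(\pi_S(u)=v\mid\sigma(S)=T\bigr),
\]
which is doubly stochastic because $\pi_S\colon S\to T$ is a bijection. Given $(S_j,T_j,x_j)$, the target is a function of $\sigma|_{V\setminus S_j}$ and $\sigma(x_j)$ is a function of $\sigma|_{S_j}$, so by (I) they are independent:
\begin{equation}\label{eq:collision}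
q_j=\mathbb E\sum_{v\in A_j}\rho_{S_j,T_j}(x_j,v)\,p_j(v).
\end{equation}
The bias described at the end of Section~\ref{sec:crude} is cheap only if the target is known. Suppose instead that $\rho$ is uniform on $M$ of the $N$ options and $\sum_v\rho(v)p(v)=(1+\theta)/N$. Then the average of $y_v$ over these options is $1+\theta$, and \eqref{eq:phi} with the convexity of $\varphi$ gives $\mathcal D\ge M\varphi(1+\theta)/N$: the same gain costs $M$ times as much. In Example~\ref{ex:small} the pair $(S_2,T_2)$ determines $\sigma$, every entry of $\rho_{S_2,T_2}$ is $0$ or $1$, and this protection is absent.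

We therefore split the entries of $\rho$ by size. For $\delta\in(0,1]$ call $(u,v)$ \emph{$\delta$-heavy for $(S,T)$} if $\rho_{S,T}(u,v)\ge\delta$, let $\rho^\delta_{S,T}(u)$ be the sum of $\rho_{S,T}(u,v)$ over all $v$ with $(u,v)$ $\delta$-heavy, and put
\[
\eta_j(\delta)=\mathbb E\,\rho^\delta_{S_j,T_j}(x_j).
\]
This is the probability that the target of step $j$ is one that could be guessed from $(S_j,T_j,x_j)$ with success probability at least $\delta$.

\begin{lemma}\label{lem:step}
For all $1\le j\le n$, $\delta\in(0,1]$ and $\lambda>0$,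
\[
q_j\le\mathbb E\frac1{N_j}+\sqrt\delta\Bigl(D_j+\frac aj\Bigr)+\frac{D_j}\lambda+\frac{e^\lambda}\lambda\sqrt{2\eta_j(\delta)}\;\frac aj .
\]
\end{lemma}

\begin{proof}
Fix $(S_j,T_j,x_j)$ and write $N=N_j$, $y_v=Np_j(v)$, $\rho_v=\rho_{S_j,T_j}(x_j,v)$; all sums run over $v\in A_j$. Since $\sum_v\rho_v\le1$,
\[
\sum_v\rho_v\,p_j(v)\le\frac1N+\frac1N\sum_v\rho_v(y_v-1).
\]

For $v$ with $\rho_v<\delta$ use the second inequality in \eqref{eq:dual} with the small parameter $\mu=\sqrt\delta\le1$. As $e^\mu-1-\mu=\sum_{i\ge2}\mu^i/i!\le(e-2)\mu^2\le\mu^2$, it gives $y_v-1\le\varphi(y_v)/\mu+\mu$, so $\rho_v(y_v-1)\le\sqrt\delta\,\varphi(y_v)+\sqrt\delta\,\rho_v$. By \eqref{eq:phi} these $v$ contribute at most $\sqrt\delta\,(\mathcal D_j+1/N)$.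

For $v$ with $\rho_v\ge\delta$ use the same inequality with parameter $\lambda$ and $\rho_v\le1$, which gives $\rho_v(y_v-1)\le\varphi(y_v)/\lambda+\rho_ve^\lambda/\lambda$. These $v$ contribute at most $\mathcal D_j/\lambda+(e^\lambda/\lambda)\,\rho^\delta/N$, where $\rho^\delta=\rho^\delta_{S_j,T_j}(x_j)\in[0,1]$.

Take expectations in \eqref{eq:collision}. Lemma~\ref{lem:options}(b) bounds $\sqrt\delta\,\mathbb E[1/N_j]$, and the Cauchy--Schwarz inequality with $(\rho^\delta)^2\le\rho^\delta$ and Lemma~\ref{lem:options}(c) gives $\mathbb E[\rho^\delta/N_j]\le\sqrt{\eta_j(\delta)}\,\sqrt2\,a/j$.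
\end{proof}

Compared with \eqref{eq:outer}, the main term now has coefficient $1$, and the large factor $e^\lambda/\lambda$ is multiplied by $\sqrt{\eta_j(\delta)}$. It remains to find out when $\eta_j(\delta)$ is small.

\begin{example}\label{ex:complete}
Let $G=K_d^\circ$ and $|S|=|T|=j$. If $u\in S\cap T$ then $\sigma^{-1}(u)\in S$, so $\pi_S(u)=u$ and $\rho_{S,T}(u,u)=1$. If $u\in S\setminus T$ then $\pi_S(u)\in T\setminus S$, and conjugating $\sigma$ by permutations of $T\setminus S$ shows that $\pi_S(u)$ is uniform on $T\setminus S$. So the target is predictable when the path ending at $u$ is a single vertex, which is common when $j$ is comparable to $n$, and when $|T\setminus S|\le1/\delta$, which always holds for $j\le1/\delta$.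
\end{example}

In every regular graph these two ends of the process are the only obstructions.

\begin{lemma}\label{lem:heavy}
For all $1\le j\le n$ and $\delta\in(0,1]$,\quad $\displaystyle\eta_j(\delta)\le\frac{6a\Lambda}{\delta j}+\frac jn$.
\end{lemma}

The idea is to watch the paths being built by someone who already knows $S$ and $T$, and hence $\rho_{S,T}$. A path with at least one edge is completed by a last edge, which joins a piece that begins at some $v\in T$ to a piece that ends at some $u\in S$. Only $1/\delta$ vertices $u$ form a heavy pair with $v$, so this edge has to hit a small set that is known in advance, and Lemma~\ref{lem:hit} applies. To know $T$ early, we run the process in an ordering that reveals $S$ first.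

\begin{proof}
Since $x_j$ is uniform in $S_j$ given $(S_j,T_j)$, and $\rho^\delta_{S,T}(u)$ is the conditional probability that $(u,\pi_S(u))$ is heavy,
\[
j\,\eta_j(\delta)=\mathbb E\,\#\{u\in S:\ (u,\pi_S(u))\text{ is $\delta$-heavy for }(S,\sigma(S))\}
\]
with $S=S_j$. The right side depends only on the joint law of $S$ and $\sigma$, so $S$ may be any uniform $j$-subset independent of $\sigma$. We take $S=\{x_{n-j+1},\dots,x_n\}$ and put $T=\sigma(S)$. For $u\in S$ with $\pi_S(u)=\sigma^{-r}(u)$ let $R_u=\{\sigma^{-1}(u),\dots,\sigma^{-r}(u)\}\subseteq V\setminus S$, the path ending at $u$ without its endpoint. The sets $R_u$ are pairwise disjoint.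

\emph{Vertices $u$ with $R_u\ne\emptyset$.} Let $i\le n-j$ and $U_i=S\cup S_i$. The history $\mathcal H_i$ determines $\sigma$ on $V\setminus S_i$, which contains both $S$ and $V\setminus U_i$; so it determines $T$, $\rho_{S,T}$ and $\pi_{U_i}$. Let $s=\pi_{U_i}(x_i)$. If $s\in T$ put
\[
Z_i=\{\pi_{U_i}(u'):\ u'\in S,\ \rho_{S,T}(u',s)\ge\delta\}\cap A_i ,
\]
and otherwise $Z_i=\emptyset$. The column of $s$ in $\rho_{S,T}$ sums to $1$, so $|Z_i|\le1/\delta$.

\begin{figure}[h]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,fill,inner sep=2pt,label=below:{$\sigma^{-1}(v)$}] (a) at (0,0) {};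
\node[circle,draw,inner sep=2pt,label=below:{$v$}] (b) at (1.5,0) {};
\node[circle,draw,inner sep=2pt] (c) at (3,0) {};
\node[circle,draw,inner sep=2pt,label=below:{$x_i$}] (x) at (4.5,0) {};
\node[circle,draw,inner sep=2pt,label=below:{$\sigma(x_i)$}] (w) at (6,0) {};
\node[circle,draw,inner sep=2pt] (e) at (7.5,0) {};
\node[circle,fill,inner sep=2pt,label=below:{$u$}] (u) at (9,0) {};
\draw[->,dashed] (a) -- (b);
\draw[->] (b) -- (c);
\draw[->] (c) -- (x);
\draw[->,very thick] (x) -- (w);
\draw[->] (w) -- (e);
\draw[->] (e) -- (u);
\end{tikzpicture}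
\caption{A stretch of a cycle of $\sigma$ between two consecutive vertices of $S$ (filled). The edges leaving $S$, such as the dashed one, are revealed first. The open vertices form $R_u$, and $v=\pi_S(u)$. The thick edge is the last of the path from $v$ to $u$ to be revealed; it joins the piece that starts at $v$ to the piece that ends at $u$.}
\label{fig:path}
\end{figure}

Let $u\in S$ have $R_u\ne\emptyset$, let $v=\pi_S(u)=\sigma^{-r}(u)$, and suppose that $(u,v)$ is heavy. Let $x_i=\sigma^{-b}(u)$, $1\le b\le r$, be the element of $R_u$ of smallest index (Figure~\ref{fig:path}); then $i\le n-j$. The other elements of $R_u$ have larger index and are not in $S$, so they lie outside $U_i$. We apply \eqref{eq:pi} twice. Going backward from $x_i$, the vertices $\sigma^{-b-1}(u),\dots,\sigma^{-r}(u)$ are outside $U_i$ and $\sigma^{-r-1}(u)\in S$; hence $\pi_{U_i}(x_i)=v\in T$. Going backward from $u$, the vertices $\sigma^{-1}(u),\dots,\sigma^{-(b-1)}(u)$ are outside $U_i$ and $\sigma^{-b}(u)=x_i\in U_i$; hence $\pi_{U_i}(u)=\sigma^{-(b-1)}(u)=\sigma(x_i)$. Since $\rho_{S,T}(u,v)\ge\delta$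 and $\sigma(x_i)\in A_i$, we conclude that $\sigma(x_i)\in Z_i$. Distinct $u$ give distinct $i$, because the $R_u$ are disjoint. By Lemma~\ref{lem:hit} with $m=n-j$ and $z=1/\delta$, the expected number of such $u$ is at most $3a\Lambda/\delta$ (for $j=n$ there are none).

\emph{Vertices $u$ with $R_u=\emptyset$.} Here $u$ and $\sigma^{-1}(u)$ both lie in $S$. Given $\sigma$, this has probability $\frac{j(j-1)}{n(n-1)}\le\frac{j^2}{n^2}$ if $u$ is not a fixed point of $\sigma$, and $\frac jn$ if it is. The expected number of fixed points is at most $\mathbb E\,c(\sigma)\le3a\Lambda$ by \eqref{eq:crude}. So the expected number of such $u$ is at most $\frac{j^2}n+\frac jn\,3a\Lambda$.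

Adding the two cases and dividing by $j$ gives $\eta_j(\delta)\le\frac{3a\Lambda}{\delta j}+\frac jn+\frac{3a\Lambda}n$, and $n\ge\delta j$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and its corollaries}\label{sec:main}

The natural scale is $\nu_j=j/a\in(0,d]$, roughly the number of options at step $j$. The steps with $\nu_j$ between $\alpha\ge1$ and $\beta$ have $\sum a/j\approx a\log(\beta/\alpha)$, and Lemma~\ref{lem:heavy} reads $\eta_j(\delta)\le6\Lambda/(\delta\nu_j)+\nu_j/d$. So cutting off a factor $\Lambda^{O(1)}$ at both ends of the range of $\nu_j$ makes $\eta_j$ a negative power of $\Lambda$ and discards only $O(a\log\Lambda)$ of the total weight. This permits $\lambda$ of order $\log\Lambda$, and the resulting term $L_n/\lambda$ is the error in the theorem.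

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $R=\Lambda/\log\Lambda$. From $\log s\le s/e$ we get $\log\Lambda=2\log\sqrt\Lambda\le\sqrt\Lambda$, so $1\le\sqrt\Lambda\le R$. Call $j$ \emph{middle} if $a\Lambda^6\le j\le n\Lambda^{-3}$ and \emph{outer} otherwise.

\emph{Outer steps.} By Lemma~\ref{lem:options}(b), the steps $j<a\Lambda^6$ have $\sum\mathbb E[1/N_j]\le a(1+\log(1+\Lambda^6))\le a(2+6\log\Lambda)$. If $j_1$ is the least integer above $n\Lambda^{-3}$, the steps $j\ge j_1$ have $\sum\mathbb E[1/N_j]\le a\bigl(\frac1{j_1}+\log\frac n{j_1}\bigr)\le a(1+3\log\Lambda)$. Apply \eqref{eq:outer} with $\lambda=\frac12\log\Lambda$, so that $e^\lambda=\sqrt\Lambda$, and use $L_n\le a\Lambda$ and $\log\Lambda>0.8$: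
\[
\sum_{j\text{ outer}}q_j\le\frac{2a\Lambda}{\log\Lambda}+\frac{2\sqrt\Lambda}{\log\Lambda}\,a\,(3+9\log\Lambda)\le2aR+26a\sqrt\Lambda\le28aR .
\]

\emph{Middle steps.} Take $\delta=\Lambda^{-2}$ and $\lambda=\log\Lambda$. Lemma~\ref{lem:heavy} gives $\eta_j(\delta)\le6\Lambda^3\Lambda^{-6}+\Lambda^{-3}=7\Lambda^{-3}$. Over the middle steps $\sum D_j\le L_n\le a\Lambda$, and $\sum a/j\le a\Lambda$ by Lemma~\ref{lem:options}(b), because $j\ge a$. Lemmas \ref{lem:step} and \ref{lem:options}(d) yield
\[
\sum_{j\text{ middle}}q_j\le aH_d+\frac{2a\Lambda}\Lambda+\frac{a\Lambda}{\log\Lambda}+\frac\Lambda{\log\Lambda}\,\sqrt{14}\,\Lambda^{-3/2}\,a\Lambda\le aH_d+2a+aR+5a\sqrt\Lambda\le aH_d+8aR .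
\]
Hence $\mathbb E\,c(\sigma)=Q_n\le a(H_d+36R)$ for every $d$-regular graph on $n$ vertices.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
The lower bound is \eqref{eq:lower}. Since $H_d\ge1$ and $H_d\ge\log(1+d)$, we have $\Lambda\le2H_d$; also $\log\Lambda\ge\log\log d$. Theorem~\ref{thm:main} with $n=kd$ gives $M_d(kd)/(kH_d)\le1+2C/\log\log d$, with $C$ independent of $k$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:general}]
The upper bound follows from Theorem~\ref{thm:main}, as $H_d\sim\log d$ and $\Lambda/\log\Lambda=o(\log d)$. For the lower bound write $n=kd+s$ with $0\le s<d$, and take $k-1$ copies of $K_d^\circ$ together with the $d$-regular circulant graph on $d+s$ vertices. This gives $M_d(n)\ge(\lfloor n/d\rfloor-1)H_d=(1-o(1))\frac nd\log d$.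
\end{proof}

\section{Long cycles}\label{sec:long}

In the last proof $\lambda$ was limited by the worst value of $\eta_j$. If $\nu_j\le d^{1-\varepsilon}$, then $\eta_j$ decays like a power of $\nu_j$, and $\lambda$ may grow like $\log\nu_j$. The loss term becomes $\sum D_j/\log\nu_j$. Here the local form of Lemma~\ref{lem:loss} matters: the loss accumulated up to $m$ is at most $a\Lambda(m)$, as if $D_j$ were about $a/j$, and $\sum\frac a{j\log(j/a)}$ is only of order $a\log\log d$.

\begin{lemma}\label{lem:late}
For $\varepsilon\in(0,\frac13]$ there is a constant $C'_\varepsilon$ such that for $1\le m\le nd^{-\varepsilon}$,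
\[
Q_m\le a\log(1+m/a)+C'_\varepsilon\,a\log\Lambda .
\]
\end{lemma}

\begin{proof}
Let $j_0=\lceil a\Lambda^6\rceil$. By \eqref{eq:crude}, the steps $j\le m$ with $j<j_0$ contribute at most $3a(1+\log(1+\Lambda^6))\le a(6+18\log\Lambda)$. If $m<j_0$ we are done. Otherwise let $j_0\le j\le m$. Then $\Lambda^6\le\nu_j\le d^{1-\varepsilon}$ and $\log\nu_j\ge6\log\Lambda>4$. Apply Lemma~\ref{lem:step} with $\delta=\nu_j^{-1/2}$ and $\lambda=\frac\varepsilon4\log\nu_j$. Since $\Lambda\le\nu_j^{1/6}$, $\varepsilon\le\frac13$ and $\nu_j\le d$, Lemma~\ref{lem:heavy} gives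
\[
\eta_j(\delta)\le6\Lambda\nu_j^{-1/2}+\nu_j/d\le6\nu_j^{-1/3}+d^{-\varepsilon}\le7\nu_j^{-\varepsilon}.
\]
We sum the four terms of Lemma~\ref{lem:step} over $j_0\le j\le m$.

The first sum is at most $W_m\le a+a\log(1+m/a)$. In the second, $\sqrt\delta=\nu_j^{-1/4}\le\Lambda^{-3/2}$ and $\sum(D_j+a/j)\le2a\Lambda$, so it is at most $2a$.

The third sum is $\frac4\varepsilon\sum_{j=j_0}^mD_jg_j$ with $g_j=1/\log\nu_j$ positive and decreasing. Summing by parts, inserting $L_j\le a\Lambda(j)$ against the nonnegative coefficients, and summing back, we obtain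
\begin{align*}
\sum_{j=j_0}^mD_jg_j&\le L_mg_m+\sum_{j=j_0}^{m-1}L_j(g_j-g_{j+1})\le a\Lambda(m)g_m+a\sum_{j=j_0}^{m-1}\Lambda(j)(g_j-g_{j+1})\\
&=a\Lambda(j_0)g_{j_0}+a\sum_{j=j_0+1}^m\bigl(\Lambda(j)-\Lambda(j-1)\bigr)g_j .
\end{align*}
Here $\Lambda(j_0)g_{j_0}\le(2+\log\nu_{j_0})/\log\nu_{j_0}\le2$, and $\Lambda(j)-\Lambda(j-1)=\log\frac{a+j}{a+j-1}\le\frac1{a+j-1}\le\frac1j$ since $a\ge1$. As $x\log(x/a)$ increases for $x\ge a$,
\[
\sum_{j=j_0+1}^m\frac1{j\log(j/a)}\le\int_{j_0}^m\frac{dx}{x\log(x/a)}=\log\log\nu_m-\log\log\nu_{j_0}\le\log\log d\le\log\Lambda .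
\]
So the third sum is at most $\frac4\varepsilon\,a(2+\log\Lambda)$.

In the fourth sum the term of index $j$ is at most
\[
\frac{4\,\nu_j^{\varepsilon/4}}{\varepsilon\log\nu_j}\,\sqrt{14}\,\nu_j^{-\varepsilon/2}\,\nu_j^{-1}\le\frac4\varepsilon\,\nu_j^{-1-\varepsilon/4},
\]
because $\sqrt{14}<4<\log\nu_j$. As $j_0-1\ge a$, the sum is at most $\frac4\varepsilon\int_a^\infty(x/a)^{-1-\varepsilon/4}dx=16a/\varepsilon^2$. Apart from $a\log(1+m/a)$, every contribution is $O_\varepsilon(a\log\Lambda)$, since $\log\Lambda>0.8$.
\end{proof}

A cycle closes when the last of its vertices is revealed, so a long cycle closes late, at a step of small index. This links Lemma~\ref{lem:late} to cycle lengths.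

\begin{proof}[Proof of Theorem~\ref{thm:long}]
Let $\ell\ge d^\varepsilon$, $t=1+\log\Lambda$ and $m=\lceil nt/\ell\rceil$.

Suppose first that $m>nd^{-\varepsilon/2}$. Then $d^{-\varepsilon/2}<\frac t\ell+\frac1n\le td^{-\varepsilon}+\frac1d$, that is, $1<td^{-\varepsilon/2}+d^{\varepsilon/2-1}$. The right side tends to $0$ as $d\to\infty$, so $d$, and with it $\Lambda$, is bounded in terms of $\varepsilon$, and \eqref{eq:crude} gives $\mathbb E\,c(\sigma)\le3a\Lambda=O_\varepsilon(a\log\Lambda)$.

Now let $m\le nd^{-\varepsilon/2}$. Given $\sigma$, a cycle of length $\ell'\ge\ell$ is closed at a step of index greater than $m$ exactly when it avoids $S_m$, which has probability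
\[
\binom{n-m}{\ell'}\Big/\binom n{\ell'}\le\Bigl(1-\frac mn\Bigr)^{\ell'}\le e^{-m\ell/n}\le e^{-t}=\frac1{e\Lambda}<\frac12 .
\]
If $Y$ is the number of cycles of length at least $\ell$, then $Q_m\ge(1-e^{-t})\,\mathbb EY$. With $\frac1{1-y}\le1+2y$ for $0\le y\le\frac12$ and \eqref{eq:crude},
\[
\mathbb EY\le Q_m+2e^{-t}Q_m\le Q_m+\frac2{e\Lambda}\,3a\Lambda\le Q_m+3a .
\]
Apply Lemma~\ref{lem:late} with $\varepsilon/2$ in place of $\varepsilon$. Since $m/a\le dt/\ell+1$,
\[
\log(1+m/a)\le\log(2+dt/\ell)\le\log\bigl((2+t)\max(1,d/\ell)\bigr)=\max\bigl(0,\log(d/\ell)\bigr)+\log(3+\log\Lambda),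
\]
and $3+\log(3+\log\Lambda)=O(\log\Lambda)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gajjala}
Rishikesh Gajjala, \emph{Counterexamples to an Extremal Conjecture for Random Cycle-Factors}, arXiv:2604.26101 (2026).

\bibitem{Gurvits}
L. Gurvits, \emph{Van der Waerden/Schrijver--Valiant like conjectures and stable (aka hyperbolic) homogeneous polynomials: one theorem for all}, Electron. J. Combin. 15 (2008), R66.

\end{thebibliography}
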